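# Isolated end invariants on the one-holed torus

## Two points, a Cantor set, or the whole circle

Take a representation $\rho$ of the fundamental group of a one-holed torus into $\mathrm{SL}(2,\mathbb C)$, and ask toward which directions on the surface there are infinitely many simple closed curves whose traces stay bounded. These directions form a subset $\mathcal E(\rho)$ of a circle. A natural first guess is that this set behaves like the limit set of a group: it has at most two points, or it is a Cantor set, or it is the whole circle. We make this precise and then test it.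

Let $\Sigma$ be the one-holed torus. Its fundamental group is the free group $F_2=\langle X,Y\rangle$, and the commutator $[X,Y]$ corresponds to the boundary. Let $\mathcal C$ be the set of free homotopy classes of essential, non-peripheral, unoriented simple closed curves on $\Sigma$. Via slopes, $\mathcal C=\mathbb Q\cup\{\infty\}$. The space $\mathcal{PL}$ of projective measured laminations on $\Sigma$ is $\mathbb R\cup\{\infty\}\cong S^1$, and $\mathcal C\subset\mathcal{PL}$ is the dense set of rational points.

Let $\mathcal X$ be the $\mathrm{SL}(2,\mathbb C)$-character variety of $F_2$. It is identified with $\mathbb C^3$ by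
$$\rho\mapsto (x,y,z)=(\mathrm{tr}\,\rho(X),\ \mathrm{tr}\,\rho(Y),\ \mathrm{tr}\,\rho(XY)).$$
In particular every triple of complex numbers is a character, and the trace of every word is determined by $(x,y,z)$. The boundary trace is
$$\kappa=\mathrm{tr}\,\rho([X,Y])=x^2+y^2+z^2-xyz-2 ,$$
and $\mathcal X_\kappa$ is the set of characters with boundary trace $\kappa$. Since $\mathrm{tr}\,A=\mathrm{tr}\,A^{-1}$ in $\mathrm{SL}(2,\mathbb C)$, the number $\mathrm{tr}\,\rho(Z)$ is well defined for $Z\in\mathcal C$.

**Definition (end invariant).** A point $\mu\in\mathcal{PL}$ is an *end invariant* of $\rho$ if there is a sequence of distinct $X_n\in\mathcal C$ with $X_n\to\mu$ in $\mathcal{PL}$ and $|\mathrm{tr}\,\rho(X_n)|$ bounded. The set of end invariants is $\mathcal E(\rho)$.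

A *Cantor subset* means a nonempty, compact, perfect, totally disconnected subset; *perfect* includes having no isolated points.

**Conjecture (the dendrite conjecture).** Let $\rho\in\mathcal X$ be any character, and suppose that $\mathcal E(\rho)$ has more than two elements. Then either $\mathcal E(\rho)=\mathcal{PL}$ or $\mathcal E(\rho)$ is a Cantor subset of $\mathcal{PL}$.

The problem comes from Ser Peow Tan, Yan Loi Wong, Ying Zhang, "End Invariants for $\mathrm{SL}(2,\mathbb C)$ characters of the one-holed torus", arXiv:math/0511621 (2005).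

**The case $\mathcal E=\mathcal{PL}$.** If $\rho$ takes values in $\mathrm{SU}(2)$, for instance if $\rho$ is trivial, then every trace has modulus at most $2$. Every point of the circle is a limit of distinct rationals, so $\mathcal E(\rho)=\mathcal{PL}$.

To compute further cases we need the combinatorics of slopes.

## Farey neighbors, mediants and the trace identity

By Nielsen, classes in $\mathcal C$ correspond to primitive elements of $F_2$ up to conjugacy and inversion, that is, to primitive vectors $\pm(k,l)\in\mathbb Z^2=H_1$, where $X=(1,0)$ and $Y=(0,1)$. The slope of $\pm(k,l)$ is $l/k$. So $X$ has slope $0$, $Y$ has slope $\infty$, $XY$ has slope $1$, and $X^nY$ has slope $1/n$.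

**Farey neighbors.** Two slopes are Farey neighbors if they are represented by a basis $u,v$ of $\mathbb Z^2$. They are then represented by a basis $(U,V)$ of $F_2$, and they have exactly two common Farey neighbors, represented by $UV$ and $UV^{-1}$, with vectors $u+v$ and $u-v$. For example, $0$ and $1$ have common neighbors $\infty$ and $\frac12$. For matrices in $\mathrm{SL}(2,\mathbb C)$,
$$\mathrm{tr}(UV)+\mathrm{tr}(UV^{-1})=\mathrm{tr}\,U\;\mathrm{tr}\,V. \tag{1}$$
So the traces at two neighbors and at one common neighbor determine the trace at the other.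

**Mediants.** Farey neighbors cut the circle into two arcs, each containing one common neighbor. Consider the arc of the slopes of $au+bv$ with $a,b\ge 0$. The common neighbor in it, $u+v$, is called the mediant; it splits the arc into two arcs with Farey neighbors as endpoints, and we may repeat. Every rational strictly inside the arc is reached in finitely many steps: it is $au+bv$ with $a,b\ge1$ coprime. If $a=b=1$ it is the mediant. If $a>b$, write $au+bv=(a-b)u+b(u+v)$; this lies in the arc of $(u,u+v)$ and has the smaller coefficient sum $a$. The case $a<b$ is symmetric. At depth $d\ge1$ exactly $2^{d-1}$ new rationals appear.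

**Automorphisms.** $\mathrm{Aut}(F_2)$ acts on $\mathcal C$ and on $\mathcal{PL}$ through $\mathrm{GL}(2,\mathbb Z)$, by homeomorphisms of the circle. For $\psi\in\mathrm{Aut}(F_2)$ we have $\mathrm{tr}(\rho\circ\psi)(Z)=\mathrm{tr}\,\rho(\psi Z)$. So a sequence $Z_n\to\mu$ has bounded traces under $\rho\circ\psi$ exactly when $\psi Z_n\to\psi\mu$ has bounded traces under $\rho$. Hence
$$\mathcal E(\rho\circ\psi)=\psi^{-1}\mathcal E(\rho). \tag{2}$$

The following estimate is the basic source of growth.

**Lemma 1 (growth beyond an edge).** Let $\delta>0$. Let $U,V$ be Farey neighbors with traces $u,v$, where $|u|,|v|\ge 2+\delta$, and put $m=\max(|u|,|v|)$. Suppose that one common neighbor, which we call the one *behind*, has a trace $e$ with $|e|\le m$. Then every rational of depth $d\ge1$ in the arc between $U$ and $V$ not containing the one behind has trace of modulus at least $(1+\delta)^d m$. In particular, for every $K$ only finitely many rationals in this arc have trace of modulus $\le K$.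

*Proof.* By (1) the mediant has trace $e'=uv-e$. One of $|u|,|v|$ is $m$ and the other is at least $2+\delta$, so
$$|e'|\ge(2+\delta)m-m=(1+\delta)m .$$
Consider the pair consisting of $U$ and the mediant. Both moduli are at least $2+\delta$, the larger one is $|e'|\ge(1+\delta)m$, and the vertex behind this pair is $V$, with $|v|\le m\le|e'|$. So the pair satisfies the hypotheses again, with $m$ replaced by at least $(1+\delta)m$. The same holds for $V$ and the mediant. By induction each pair produced after $d$ subdivisions has maximum at least $(1+\delta)^d m$, and the mediant of a pair produced after $d-1$ subdivisions has modulus at least $(1+\delta)^d m$. Finally, $(1+\delta)^d m\le K$ holds for finitely many $d$, and each depth contains finitely many rationals. $\square$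

**The case $\mathcal E=\varnothing$.** Take $(x,y,z)=(3,3,3)$. The slopes $0,\infty,1$ are pairwise Farey neighbors, and the circle is the union of the three arcs joining two of them and avoiding the third. Lemma 1 with $\delta=1$ applies to each arc, with the third vertex behind. So for every $K$ only finitely many rationals have trace of modulus $\le K$, and $\mathcal E(\rho)=\varnothing$.

**A case with one end invariant.** Take $(x,y,z)=(0,3,3)$ and let $w_n=\mathrm{tr}\,\rho(X^nY)$. By (1), $w_{n+1}=xw_n-w_{n-1}=-w_{n-1}$, so $|w_n|=3$ for all $n\in\mathbb Z$. The slopes $1/n$ tend to $0$, so $0\in\mathcal E(\rho)$. For each $n$ let $C_n$ be the closed arc with endpoints $1/n$, $1/(n+1)$ that avoids $0$. Lemma 1 with $\delta=1$ and $X$ behind (trace $0$) shows that $C_n$ contains only finitely many rationals with trace of modulus $\le K$. Every $\mu\ne0$ is interior to some $C_n$ or to some $C_n\cup C_{n+1}$, so $\mu\notin\mathcal E(\rho)$. Hence $\mathcal E(\rho)=\{0\}$.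

This example has a symmetry that we shall use. Since $w_{n+4}=w_n$, the automorphism $X\mapsto X$, $Y\mapsto X^4Y$ sends the character to $(x,w_4,w_5)=(x,w_0,w_1)$, the same character. A trace at $X$ "of finite order" gives a twist symmetry.

## A hyperbolic symmetry prevents isolated points

A two-point example will come from a character fixed by a hyperbolic automorphism. Let
$$\tau(X)=Y,\qquad \tau(Y)=XY,\qquad \varphi=\tau^2 .$$
On vectors $\tau(k,l)=(l,k+l)$, so on slopes $\tau(r)=1+1/r$. Its fixed points are $g=\frac{1+\sqrt5}2$ and $-1/g=1-g$. Put $c(r)=\dfrac{r-g}{r+1/g}$, a homeomorphism of $\mathcal{PL}$ onto $\mathbb R\cup\{\infty\}$ with $c(g)=0$ and $c(-1/g)=\infty$. From $\tau(r)-g=\frac1r-\frac1g=\frac{g-r}{rg}$ and $\tau(r)+\frac1g=\frac1r+g=\frac{g(r+1/g)}{r}$ we get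
$$c(\tau(r))=-g^{-2}\,c(r). \tag{3}$$
So $\varphi$ acts in the coordinate $c$ as multiplication by $g^{-4}$: every point except $-1/g$ is attracted to $g$.

Now suppose that $\rho$ is fixed by $\varphi$ (as a character) and that $\mathcal E(\rho)$ contains a point $\mu\notin\{g,-1/g\}$. By (2), $\mathcal E(\rho)$ is $\varphi$-invariant, so it contains the distinct points $\varphi^n\mu$, which converge to $g$ without being equal to $g$. Also $g\in\mathcal E(\rho)$, because the traces of $\varphi^n X$ are constant, and so $g$ is not isolated. This is just what the guess predicts.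

It also stops the first plan for a counterexample. That plan would be: find a character fixed by $\varphi$, with $g$ isolated in $\mathcal E(\rho)$, and fixed as well by a power of the twist along $X$, so that the twist carries $g$ to infinitely many isolated points. By the argument just given, as soon as $\mathcal E(\rho)$ has a third point, invariance under $\varphi$ makes $g$ an accumulation point.

But isolation of $g$ concerns only slopes near $g$, that is, the characters $\rho\circ\varphi^n$ for large $n$. It is enough that $\rho\circ\varphi^n$ *converges* to a suitable fixed character $p$; $\rho$ itself need not be fixed. So $\rho$ may range over the stable manifold of $p$ under the action of $\varphi$, and there is room to impose the twist symmetry. This works.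

**Theorem A.** There is a character $\rho\in\mathcal X_{-4}$ such that $\mathcal E(\rho)$ is infinite and contains infinitely many isolated points. In particular $\mathcal E(\rho)$ has more than two elements, is not $\mathcal{PL}$, and is not a Cantor set.

**Theorem B.** There is an open set $U\subset\mathbb C$ containing the real interval $(-\frac{17}4,2)$ such that for every $\kappa\in U$ there are infinitely many $\rho\in\mathcal X_\kappa$ for which $\mathcal E(\rho)$ is infinite and has infinitely many isolated points. More precisely, for every rational $a/m\in(0,1)$, with at most one exceptional value of $2\cos(\pi a/m)$ (depending on $\kappa$), such a $\rho$ exists with $\mathrm{tr}\,\rho(X)=2\cos(\pi a/m)$.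

So the conjecture is false. It fails on $\mathcal X_\kappa$ for every real $\kappa\in(-\frac{17}4,2)$, including the punctured-torus case $\kappa=-2$, and on an open set of complex $\kappa$.

## The action of $\tau$ on traces and on arcs

Here we fix the notation for $\varphi$ on both sides: polynomial maps on characters, nested arcs on the circle.

**On characters.** By (1), $\mathrm{tr}(Y\cdot XY)=\mathrm{tr}(XY\cdot Y)=yz-x$. So $\rho\circ\tau$ has coordinates
$$T(x,y,z)=(y,\;z,\;yz-x),\qquad T^{-1}(x,y,z)=(xy-z,\;x,\;y).$$
The map $T$ preserves $\kappa$, since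
$$y^2+z^2+(yz-x)^2-yz(yz-x)=y^2+z^2-x(yz-x)=x^2+y^2+z^2-xyz.$$
Iterating, $\rho\circ\tau^n$ has coordinates $T^n(\rho)$, and $\rho\circ\varphi^n$ has coordinates $F^n(\rho)$ with
$$F=T^2,\qquad F(x,y,z)=(z,\;yz-x,\;z(yz-x)-y).$$
Both $F$ and $F^{-1}$ are polynomial maps.

**On slopes.** Let $A_n=\tau^n(X)$ for $n\in\mathbb Z$. For $n=0,1,2,\dots$ the slopes are $0,\infty,1,2,\frac32,\frac53,\dots$. Since $c(0)=-g^2$, (3) gives
$$c(A_n)=-g^2\,(-g^{-2})^n .$$
So $c(A_n)<0$ for even $n$, $c(A_n)>0$ for odd $n$, and $A_n\to g$ as $n\to\infty$. The slopes $A_n,A_{n+2}$ are Farey neighbors with common neighbor $A_{n+1}$ (apply $\tau^n$ to $0,1,\infty$). Let $J_n$ be the closed arc with endpoints $A_n,A_{n+2}$ not containing $A_{n+1}$. For example, $J_0=[0,1]$, $J_1=[2,\infty]$, $J_2=[1,\frac32]$. Clearly $\tau J_n=J_{n+1}$.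

In the coordinate $c$, the endpoints of $J_n$ have the same sign and $c(A_{n+1})$ has the other, so $c(J_n)$ is the compact interval between $c(A_n)$ and $c(A_{n+2})=g^{-4}c(A_n)$. The even $J_n$ thus tile the half-line $c<0$ and the odd ones tile $c>0$, consecutive tiles $J_n,J_{n+2}$ sharing the endpoint $A_{n+2}$. It follows that
$$\bigcup_{n\in\mathbb Z}J_n=\mathcal{PL}\setminus\{g,-1/g\}, \tag{4}$$
and that for each integer $M$
$$I_M:=\{g\}\cup\bigcup_{m\ge M}J_m$$
is a closed arc with endpoints $A_M,A_{M+1}$ and with $g$ in its interior.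

## Sectors hanging off a pair of short curves

We need to know that curves with slope in $J_n$ have large traces, although the endpoints $A_n,A_{n+2}$ have small ones. Lemma 1 cannot start at a pair of traces smaller than $2$. We first follow the two fans of neighbors, around one endpoint and around the other, and use Lemma 1 only beyond those fans.

**Lemma 2 (sector lemma).** Let $P,P'$ be Farey neighbors with common neighbors $N,B$, and let $J$ be the closed arc with endpoints $P,P'$ containing $B$ (and not $N$). Let $\alpha,\alpha',\nu,\beta=\alpha\alpha'-\nu$ be the traces of $P,P',N,B$ under a character. Suppose that for some $\delta>0$: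

1. $|\nu|,\ |\alpha|,\ |\alpha'|\le 2+\delta$;
2. $|\beta|,\ |\alpha\beta-\alpha'|,\ |\alpha'\beta-\alpha|\ge 2+\delta$;
3. $|\alpha^2-2|,\ |\alpha'^2-2|\ge 2+\delta$.

Then for every $K$, only finitely many rational slopes in $J$ have trace of modulus $\le K$.

*Proof.*

**Step 1: decompose $J$.** We list all rationals in $J$. Apply an element of $\mathrm{GL}(2,\mathbb Z)$ to get $P=0$, $P'=\infty$, $B=1$, $N=-1$, so $J=[0,\infty]$. Let $S_{-1}=N$, $S_0=P'$, $S_1=B$, $S_2,\dots$ be the successive neighbors of $P$; here $S_k=1/k$, and $S_k\to P$. Let $S'_{-1}=N$, $S'_0=P$, $S'_1=B$, $S_2',\dots$ be the successive neighbors of $P'$; here $S'_k=k$. Then the rationals in $J$ are exactly $P$, $P'$, the $S_k$ and $S'_k$ with $k\ge1$, and those strictly between $S_k$ and $S_{k+1}$ or strictly between $S_k'$ and $S_{k+1}'$ for some $k\ge1$.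

**Step 2: the fan around $P$ grows.** Let $s_k$ be the trace of $S_k$. Since $S_{k-1},S_{k+1}$ are the common neighbors of $P$ and $S_k$, (1) gives
$$s_{k+1}=\alpha s_k-s_{k-1},\qquad s_{-1}=\nu,\quad s_0=\alpha',\quad s_1=\beta,\quad s_2=\alpha\beta-\alpha'.$$
If $|\alpha|<2$, taking absolute values in this one-step recurrence gives no growth. So take two steps at a time. Adding $s_{k+2}=\alpha s_{k+1}-s_k$ and $s_{k-2}=\alpha s_{k-1}-s_k$,
$$s_{k+2}+s_{k-2}=\alpha(s_{k+1}+s_{k-1})-2s_k=(\alpha^2-2)s_k .$$
By hypothesis 3, if $|s_{k-2}|\le|s_k|$ then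
$$|s_{k+2}|\ge(2+\delta)|s_k|-|s_{k-2}|\ge(1+\delta)|s_k| ,$$
and in particular $|s_k|\le|s_{k+2}|$, so the argument can be repeated. It starts on both parities by hypotheses 1 and 2: $|s_{-1}|=|\nu|\le2+\delta\le|\beta|=|s_1|$ and $|s_0|=|\alpha'|\le 2+\delta\le|s_2|$. Hence
$$|s_{2j+1}|,\ |s_{2j+2}|\ \ge\ (2+\delta)(1+\delta)^j\qquad(j\ge0). \tag{5}$$

**Step 3: the fan around $P'$ grows.** The hypotheses are symmetric under exchanging $P$ and $P'$, with $s'_2=\alpha'\beta-\alpha$. So (5) holds for the traces $s'_k$ of $S'_k$ too.

**Step 4: beyond the fans.** We show that the rationals between fan vertices have larger traces still. For $k\ge1$ the common neighbors of $S_k,S_{k+1}$ are $P$ and their mediant. By (5), $|s_k|,|s_{k+1}|\ge2+\delta$, and $|\alpha|\le2+\delta\le|s_k|$. So Lemma 1 applies with $P$ behind: a rational of depth $d\ge1$ strictly between $S_k$ and $S_{k+1}$ has trace of modulus at least $(1+\delta)^d\max(|s_k|,|s_{k+1}|)$. Likewise between $S'_k$ and $S'_{k+1}$, with $P'$ behind.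

**Step 5: count.** Fix $K$. By (5), $|s_k|\le K$ or $|s'_k|\le K$ for finitely many $k$ only, and $(1+\delta)^d\max(|s_k|,|s_{k+1}|)\le K$ for finitely many pairs $(k,d)$, each accounting for $2^{d-1}$ rationals. The same holds on the other side. By Step 1 this covers all rationals in $J$ except $P,P'$. $\square$

## The fixed character $(1+i,\,1-i,\,1+i)$

Let $p=(1+i,\,1-i,\,1+i)$. Since $(1+i)(1-i)=2$, we get $yz-x=1-i$ and $z(yz-x)-y=1+i$, so $F(p)=p$. Also $\kappa(p)=2i-2i+2i-(1+i)^2(1-i)-2=2i-(2+2i)-2=-4$. Since $T(p)=\bar p$, the trace of $A_n$ at $p$ is $1+i$ for even $n$ and $1-i$ for odd $n$. All of these have modulus $\sqrt2<2$.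

**Lemma 3.** There is a neighborhood $\mathcal N$ of $p$ in $\mathbb C^3$ such that for every character in $\mathcal N$ and every $K$, only finitely many rationals in $J_0\cup J_1$ have trace of modulus $\le K$.

*Proof.* We check the hypotheses of Lemma 2 at $p$ with $\delta=\frac12$. For $J_0$ take $P=A_0$, $P'=A_2$, $N=A_1$. Then $\alpha=\alpha'=1+i$, $\nu=1-i$, and
$$\beta=2i-(1-i)=-1+3i,\qquad \alpha\beta-\alpha'=\alpha'\beta-\alpha=(1+i)(-2+3i)=-5+i,\qquad \alpha^2-2=-2+2i.$$
The moduli are
$$|\nu|=|\alpha|=|\alpha'|=\sqrt2<2.5,\quad |\beta|=\sqrt{10}>2.5,\quad |\alpha\beta-\alpha'|=\sqrt{26}>2.5,\quad |\alpha^2-2|=\sqrt8>2.5 .$$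
For $J_1$ take $P=A_1$, $P'=A_3$, $N=A_2$, with traces $1-i$, $1-i$, $1+i$. All quantities are the complex conjugates of those for $J_0$, so the moduli are the same. All inequalities are strict, and the quantities are polynomials in $(x,y,z)$ (the trace of $A_3$ is $yz-x$). So they persist in a neighborhood $\mathcal N$ of $p$, and Lemma 2 applies to every character in $\mathcal N$. $\square$

**A two-point example.** We have $\mathcal E(p)=\{g,-1/g\}$. Indeed, $p$ is fixed by $\varphi$, so Lemma 3 transported by $\varphi^n$, $n\in\mathbb Z$, gives for every $m\in\mathbb Z$ and every $K$ only finitely many rationals in $J_m$ with trace of modulus $\le K$. By (4), every $\mu\notin\{g,-1/g\}$ is interior to some $J_m$ or some $J_m\cup J_{m+2}$, so $\mu\notin\mathcal E(p)$. Both $g$ and $-1/g$ are in $\mathcal E(p)$, by the sequences $A_{2n}$ with $n\to+\infty$ and $n\to-\infty$.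

For isolation of $g$ alone, only the forward half of this argument is needed, and only asymptotically.

**Lemma 4.** Let $p$ be a fixed point of $F$ that has a neighborhood $\mathcal N$ with the property stated in Lemma 3. If $F^n(\rho)\to p$ as $n\to\infty$, then $g$ is an isolated point of $\mathcal E(\rho)$.

*Proof.* First, $g\in\mathcal E(\rho)$. The trace $\mathrm{tr}\,\rho(A_{2n})=\mathrm{tr}\,\rho(\varphi^nX)$ is the first coordinate of $F^n(\rho)$, which converges and so is bounded for $n\ge0$; the $A_{2n}$ are distinct and tend to $g$.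

Next, no other end invariant lies near $g$. Choose $n_0$ with $F^n(\rho)\in\mathcal N$ for all $n\ge n_0$. We have $\varphi^nJ_0=J_{2n}$, $\varphi^nJ_1=J_{2n+1}$, and $\mathrm{tr}\,\rho(\varphi^nZ)=\mathrm{tr}(\rho\circ\varphi^n)(Z)$, where $\rho\circ\varphi^n$ has coordinates $F^n(\rho)\in\mathcal N$. Hence for every $m\ge M:=2n_0$ and every $K$, only finitely many rationals in $J_m$ have $|\mathrm{tr}\,\rho|\le K$. Let $\mu\ne g$ be in the interior of $I_M$. By the tiling, $\mu$ is interior to some $J_m$ or to some $J_m\cup J_{m+2}$ with $m\ge M$. A sequence of distinct elements of $\mathcal C$ converging to $\mu$ eventually lies in that set, so its traces cannot be bounded. Thus $\mu\notin\mathcal E(\rho)$, and $\mathcal E(\rho)\cap\mathrm{int}\,I_M=\{g\}$. $\square$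

## An entire curve of characters attracted to a fixed point

We now need characters $\rho$ with $F^n(\rho)\to p$ whose first coordinate is $2\cos(\pi a/m)$ for some rational $a/m\in(0,1)$. A small piece of the stable manifold is of no use: close to $p$ the first coordinate is close to $1+i$, which is not real. We therefore need the stable manifold globally. Since $F^{-1}$ is a polynomial map, the stable manifold can be parametrized by all of $\mathbb C$.

**Lemma 5.** Let $p$ be a fixed point of $F$ such that $L=DF(p)$ has eigenvalues $1,\lambda,\lambda^{-1}$ with $0<|\lambda|<1$, and let $Lv=\lambda v$, $v\ne0$. There is an entire map $H:\mathbb C\to\mathbb C^3$ with $H(0)=p$, $H'(0)=v$ and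
$$F(H(\zeta))=H(\lambda\zeta)\qquad(\zeta\in\mathbb C). \tag{6}$$
Consequently $F^n(H(\zeta))\to p$ for every $\zeta\in\mathbb C$, and $H(\mathbb C)\subset\mathcal X_{\kappa(p)}$.

*Proof.*

**Step 1: formal solution.** Write $F(p+u)=p+Lu+Q(u)$, where $Q$ is a polynomial map with terms of degrees $2$ and $3$ only. We seek $H=p+h$ with $h=\sum_{k\ge1}h_k\zeta^k$, $h_1=v$. Equation (6) becomes $h(\lambda\zeta)=Lh(\zeta)+Q(h(\zeta))$. The coefficient of $\zeta$ is $\lambda v=Lv$, which holds. For $k\ge2$ it reads
$$(\lambda^k-L)h_k=[Q(h)]_k ,$$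
where $[\ ]_k$ denotes the coefficient of $\zeta^k$. The right side involves only $h_j$ with $j<k$, because $Q$ has no terms of degree below $2$. For $k\ge2$ we have $|\lambda^k|<|\lambda|<1<|\lambda^{-1}|$, so $\lambda^k$ is not an eigenvalue of $L$, and $h_k$ is uniquely determined.

**Step 2: convergence near $0$.** We majorize the series. Use the sup norm on $\mathbb C^3$. Since $\lambda^k\to0$ and $L$ is invertible, the inverses $(\lambda^k-L)^{-1}$ converge to $-L^{-1}$, so there is $C_1$ with $\|(\lambda^k-L)^{-1}\|\le C_1$ for all $k\ge2$. Let $C_2$ bound the sum of the absolute values of the coefficients of each component of $Q$. Let $\eta(\zeta)=\sum_{k\ge1}\eta_k\zeta^k$ solve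
$$\eta=|v|\zeta+C_1C_2(\eta^2+\eta^3),\qquad \eta(0)=0 .$$
The derivative of $\eta-|v|\zeta-C_1C_2(\eta^2+\eta^3)$ with respect to $\eta$ at $(0,0)$ is $1$, so by the implicit function theorem $\eta$ exists and is analytic near $0$. Its coefficients satisfy $\eta_1=|v|$ and $\eta_k=C_1C_2[\eta^2+\eta^3]_k$ for $k\ge2$, so they are nonnegative. We claim $|h_k|\le\eta_k$. This holds for $k=1$. If it holds below $k$, then the coefficient of $\zeta^k$ in a degree-$2$ monomial of $Q(h)$ with coefficient $c_0$ is $c_0$ times a sum of products of components of $h_a,h_b$ with $a+b=k$, hence at most $|c_0|[\eta^2]_k$; for a degree-$3$ monomial it is at most $|c_0|[\eta^3]_k$. So $|[Q(h)]_k|\le C_2[\eta^2+\eta^3]_k$ and $|h_k|\le C_1C_2[\eta^2+\eta^3]_k=\eta_k$. Hence $h$ converges on some disc $|\zeta|<r$, and (6) holds there.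

**Step 3: extension to $\mathbb C$.** We push outward with $F^{-1}$. For $n\ge0$ and $|\zeta|<r|\lambda|^{-n}$ put
$$H_n(\zeta)=F^{-n}\bigl(H(\lambda^n\zeta)\bigr).$$
It is holomorphic, since $F^{-1}$ is polynomial. If $|\zeta|<r|\lambda|^{-n}$, then $|\lambda^n\zeta|<r$, and (6) on the small disc gives $F^{-1}(H(\lambda\cdot\lambda^n\zeta))=H(\lambda^n\zeta)$. Applying $F^{-n}$ gives $H_{n+1}(\zeta)=H_n(\zeta)$. So the $H_n$ fit together to an entire map $H$ extending $H_0$. For $n\ge1$, $F(H_n(\zeta))=F^{-(n-1)}(H(\lambda^{n-1}\lambda\zeta))=H_{n-1}(\lambda\zeta)$, so (6) holds on $\mathbb C$.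

**Step 4: consequences.** Iterating (6), $F^n(H(\zeta))=H(\lambda^n\zeta)\to H(0)=p$. Since $\kappa$ is $F$-invariant and continuous, $\kappa(H(\zeta))=\kappa(F^n(H(\zeta)))\to\kappa(p)$, so $\kappa(H(\zeta))=\kappa(p)$. $\square$

**The linearization at $(1+i,1-i,1+i)$.** We check the hypotheses of Lemma 5 here. We have
$$DT=\begin{pmatrix}0&1&0\\0&0&1\\-1&z&y\end{pmatrix},\qquad \det DT=-1,\qquad L=DT(\bar p)\,DT(p)=\begin{pmatrix}0&0&1\\-1&1+i&1-i\\-1-i&-1+2i&3-i\end{pmatrix}.$$
Indeed, the first two rows of $L$ are the last two rows of $DT(p)$, and the third is $-(0,1,0)+(1-i)(0,0,1)+(1+i)(-1,1+i,1-i)$. The trace is $4$. The principal $2\times2$ minors are $0$, $1+i$, and $(1+i)(3-i)-(1-i)(-1+2i)=(4+2i)-(1+3i)=3-i$, with sum $4$. The determinant is $(-1)^2=1$. The characteristic polynomial is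
$$\xi^3-4\xi^2+4\xi-1=(\xi-1)(\xi^2-3\xi+1),$$
so the eigenvalues are $1,\lambda,\lambda^{-1}$ with $\lambda=\frac{3-\sqrt5}2\in(0,1)$.

**The first coordinate moves.** We also need $v_1\ne0$. The first row of $Lv=\lambda v$ gives $v_3=\lambda v_1$. If $v_1=0$, then $v_3=0$ and the second row gives $(1+i-\lambda)v_2=0$, so $v_2=0$ and $v=0$, a contradiction.

## Picard's theorem and the twist along $X$: proof of Theorem A

**Step 1: find a character on the curve with a finite-order trace at $X$.** Let $p=(1+i,1-i,1+i)$, let $H$ be the map of Lemma 5, and let $f$ be its first coordinate, so $f(\zeta)$ is the trace of $X$ at the character $H(\zeta)$. It is entire, and nonconstant since $f'(0)=v_1\ne0$. By Picard's little theorem $f$ omits at most one value. So it cannot omit both $0$ and $1$, and there is $\zeta_0$ with $f(\zeta_0)\in\{0,1\}$. Put $\rho=H(\zeta_0)\in\mathcal X_{-4}$ and $x=\mathrm{tr}\,\rho(X)\in\{0,1\}$.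

**Step 2: $g$ is isolated.** By Lemma 5, $F^n(\rho)\to p$. By Lemmas 3 and 4, $g$ is an isolated point of $\mathcal E(\rho)$.

**Step 3: a twist symmetry of $\rho$.** Let $w_n=\mathrm{tr}\,\rho(X^nY)$, so $w_{n+1}=xw_n-w_{n-1}$. The roots of $\xi^2-x\xi+1$ are $\pm i$ if $x=0$ and $e^{\pm i\pi/3}$ if $x=1$. In both cases they are distinct $12$th roots of unity, so $w_n$ is a combination of their $n$th powers and $w_{n+12}=w_n$. Let $D\in\mathrm{Aut}(F_2)$ be given by $D(X)=X$, $D(Y)=X^{12}Y$. Then $\rho\circ D$ has coordinates $(x,w_{12},w_{13})=(x,w_0,w_1)$; it is the same character as $\rho$. By (2), $D\,\mathcal E(\rho)=\mathcal E(\rho)$.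

**Step 4: spread the isolated point.** On vectors $D(k,l)=(k+12l,l)$, so on slopes $D$ is the homeomorphism $r\mapsto r/(1+12r)$. It maps isolated points of $\mathcal E(\rho)$ to isolated points of $\mathcal E(\rho)$. Hence all the points
$$D^jg=\frac{g}{1+12jg}\qquad(j\in\mathbb Z)$$
are isolated points of $\mathcal E(\rho)$. They are pairwise distinct, since their reciprocals are $\frac1g+12j$. So $\mathcal E(\rho)$ is infinite with infinitely many isolated points. (They accumulate at $0$, which is also in $\mathcal E(\rho)$, since $w_n$ is bounded and $1/n\to0$.) Neither $\mathcal{PL}\cong S^1$ nor a Cantor set has an isolated point, so $\mathcal E(\rho)$ is neither. This proves Theorem A and disproves the conjecture. $\blacksquare$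

This is consistent with the obstruction found earlier: $\mathcal E(\rho)$ contains points other than $g$ and $-1/g$ while $g$ is isolated, so $\rho$ is not fixed by $\varphi$.

## The curve of fixed points of $F$: proof of Theorem B

**Step 1: all fixed points of $F$.** We look for other characters to put in place of $p$. The equation $F(x,y,z)=(x,y,z)$ says $z=x$, $yx-x=y$ and $xy-y=x$; the last two both say $xy=x+y$, that is, $(x-1)(y-1)=1$. So the fixed points are
$$p_t=(x,y,x),\qquad x=1+t,\quad y=1+t^{-1},\qquad t\in\mathbb C^*.$$
Put $s=t+t^{-1}$ and $q=xy=x+y=s+2$. Since $x^2y=x(x+y)=x^2+xy$,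
$$\kappa(p_t)+2=2x^2+y^2-x^2y=x^2+y^2-xy=q^2-3q=s^2+s-2,$$
so
$$\kappa(p_t)=s^2+s-4 .$$
The value $t=i$ gives $s=0$ and the character of Theorem A.

**Step 2: linearization.** We find the eigenvalues at $p_t$. Since $T(p_t)=(y,x,y)$,
$$DF(p_t)=\begin{pmatrix}0&1&0\\0&0&1\\-1&y&x\end{pmatrix}\begin{pmatrix}0&1&0\\0&0&1\\-1&x&y\end{pmatrix}=\begin{pmatrix}0&0&1\\-1&x&y\\-x&x^2-1&y+xy\end{pmatrix}.$$
The trace is $x+y+xy=2q$. The principal $2\times2$ minors are $0$, $x$, and $x(y+xy)-y(x^2-1)=xy+y$, with sum $2q$. The determinant is $1$. So the characteristic polynomial is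
$$\xi^3-2q\xi^2+2q\xi-1=(\xi-1)\bigl(\xi^2-(2q-1)\xi+1\bigr).$$

**Step 3: real $\kappa$, contraction.** Take $t=e^{i\theta}$ with $0<\theta<\pi$ and $s=2\cos\theta\in(-\frac12,2)$. On this interval $s^2+s-4$ is increasing, from $-\frac{17}4$ to $2$, so $\kappa(p_t)$ runs over exactly $(-\frac{17}4,2)$; for example $s=1$ gives $\kappa=-2$. Now $y=\bar x$ and $q=|x|^2=s+2\in(\frac32,4)$. Hence $2q-1>2$, and the eigenvalues are $1,\lambda,\lambda^{-1}$ with $\lambda\in(0,1)$.

**Step 4: real $\kappa$, the sectors.** We check the hypotheses of Lemma 2 at $p_t$ for $J_0$ and $J_1$. For $J_0$,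
$$\alpha=\alpha'=x,\quad\nu=y,\quad \beta=x^2-y,\quad \alpha\beta-\alpha'=\alpha'\beta-\alpha=x(\beta-1).$$
For $J_1$ the traces of $A_1,A_3$ are $y$ and $yx-x=y$, and that of $A_2$ is $x$; all quantities are the conjugates of those for $J_0$. So it is enough to treat $J_0$. From $x+\bar x=x\bar x=q$,
$$x^2+\bar x^2=q^2-2q,\qquad x^3+\bar x^3=q^3-3q^2 .$$
We compute the moduli in turn. First, $|\nu|=|\alpha|=|\alpha'|=\sqrt q<2$. Next,
$$|\alpha^2-2|^2=q^2-2(q^2-2q)+4=8-(q-2)^2=8-s^2>4 .$$
Next, since $\beta=x^2-\bar x$,
$$|\beta|^2=q^2+q-(q^3-3q^2)=-q^3+4q^2+q=4+(4-q)(q^2-1)>4 .$$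
Finally, $2\,\mathrm{Re}\,\beta=q^2-2q-q=q^2-3q$, so $|\beta-1|^2=|\beta|^2-2\,\mathrm{Re}\,\beta+1=-q^3+3q^2+4q+1$ and
$$|x(\beta-1)|^2=q(-q^3+3q^2+4q+1)=4+(4-q)(q^3+q^2-1)>4 .$$
The last two inequalities use $\frac32<q<4$. Thus for small $\delta>0$ all the inequalities of Lemma 2 hold strictly at $p_t$, for $J_0$ and $J_1$. They persist near $p_t$, so $p_t$ has a neighborhood with the property stated in Lemma 3, and Lemma 4 applies to $p_t$.

**Step 5: real $\kappa$, the first coordinate moves.** Let $DF(p_t)v=\lambda v$, $v\ne0$. The first row gives $v_3=\lambda v_1$. If $v_1=0$, then $v_3=0$ and the second row gives $(x-\lambda)v_2=0$. Since $x=1+e^{i\theta}\notin\mathbb R$ and $\lambda\in\mathbb R$, this forces $v=0$, a contradiction. So $v_1\ne0$.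

**Step 6: complex $\kappa$.** We perturb $t$. Near each $t_0=e^{i\theta}$ as above, the following conditions persist: the strict inequalities of Lemma 2 at $p_t$, with the $\delta$ chosen for $t_0$, for $J_0$ ($\alpha=\alpha'=x$, $\nu=y$) and for $J_1$ ($\alpha=\alpha'=y$, $\nu=x$); that $\xi^2-(2q-1)\xi+1$ has a root $\lambda$ with $0<|\lambda|<1$ (its roots are simple at $t_0$ and depend continuously on $t$, and their product is $1$); and $x\ne\lambda$. These conditions are all that Lemmas 4 and 5 and the argument of Step 5 require. Let $\Omega\subset\mathbb C^*$ be the union of such neighborhoods. The function $t\mapsto\kappa(p_t)=s^2+s-4$ is holomorphic and nonconstant on the connected set $\mathbb C^*$, hence an open map. So $U=\{\kappa(p_t):t\in\Omega\}$ is open, and it contains $(-\frac{17}4,2)$ by Step 3.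

**Step 7: conclusion.** Let $\kappa\in U$ and fix $t\in\Omega$ with $\kappa(p_t)=\kappa$. Let $H$ be the entire map of Lemma 5 at $p_t$, and $f$ its first coordinate. Then $H(\mathbb C)\subset\mathcal X_\kappa$, and $f$ is entire and nonconstant because $f'(0)=v_1\ne0$. By Picard's little theorem $f$ takes every value $2\cos(\pi a/m)$, with $a/m\in(0,1)$ rational, with at most one exception. Let $\rho=H(\zeta_0)$ with $f(\zeta_0)=2\cos(\pi a/m)=:x_0$.

By Lemmas 5 and 4, $g$ is an isolated point of $\mathcal E(\rho)$. The roots of $\xi^2-x_0\xi+1$ are $e^{\pm i\pi a/m}$, distinct $2m$th roots of unity, so $w_n=\mathrm{tr}\,\rho(X^nY)$ satisfies $w_{n+2m}=w_n$. Therefore $D(X)=X$, $D(Y)=X^{2m}Y$ fixes the character $\rho$, and $D\,\mathcal E(\rho)=\mathcal E(\rho)$ by (2). On slopes $D$ is $r\mapsto r/(1+2mr)$, so the points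
$$D^jg=\frac{g}{1+2mjg}\qquad(j\in\mathbb Z)$$
are isolated points of $\mathcal E(\rho)$. They are pairwise distinct, since their reciprocals are $\frac1g+2mj$. So $\mathcal E(\rho)$ is infinite and has infinitely many isolated points.

The numbers $2\cos(\pi a/m)$ take infinitely many values as $a/m$ varies, at most one is omitted, and different values of $\mathrm{tr}\,\rho(X)$ give different characters. So there are infinitely many such $\rho\in\mathcal X_\kappa$. $\blacksquare$
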